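\title{Complete hypersurfaces of constant curvature in hyperbolic space with a mean-convex boundary at infinity}

\begin{abstract}
Let $\Omega\subset\mathbb R^n=\partial_\infty\mathbb H^{n+1}\setminus\{\infty\}$ be a bounded open set whose boundary $\Gamma$ is smooth and has nonnegative mean curvature. We prove that for all $0\le l<k\le n$ and all $0<\sigma<1$ there is a smooth complete strictly $k$-convex hypersurface of $\mathbb H^{n+1}$ with $(H_k/H_l)^{1/(k-l)}=\sigma$ and asymptotic boundary $\Gamma$. The proof applies to every symmetric, concave, increasing curvature function that is homogeneous of degree one and vanishes on the boundary of its cone. The solution is a vertical graph, it is unique among graphs, and the range $0<\sigma<1$ cannot be enlarged. The curvature bound comes from two estimates that complement each other: a maximum principle for $\kappa_{\max}/((\nu-a)u)$, weighted by the height $u$, which works away from $\Gamma$, and a small-perturbation argument between spherical barriers, which works near $\Gamma$.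
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix $n\ge3$, and let $\mathbb H^{n+1}$ be the half-space $\mathbb R^{n+1}_+=\{(x,y):x\in\mathbb R^n,\ y>0\}$ with the metric $\bar g=y^{-2}(|dx|^2+dy^2)$. The plane $\{y=0\}\cong\mathbb R^n$ lies at infinite distance; together with the point $\infty$ it forms the ideal boundary $\partial_\infty\mathbb H^{n+1}$. The \emph{asymptotic boundary} $\partial\Sigma$ of a hypersurface $\Sigma$ is the set of its limit points on the ideal boundary. We prescribe $\partial\Sigma=\Gamma$, a compact subset of $\mathbb R^n$, and ask for a complete $\Sigma$ whose principal curvatures satisfy one relation $f(\kappa_1,\dots,\kappa_n)=\sigma$. Hypersurfaces are orientable, and the principal curvatures $\kappa[\Sigma]=(\kappa_1,\dots,\kappa_n)$ are taken with respect to the unit normal that points into the unbounded region of $\mathbb R^{n+1}_+\setminus\Sigma$.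

The basic symmetric functions of the curvatures are
\[
H_k(\kappa)=\binom nk^{-1}\sum_{i_1<\dots<i_k}\kappa_{i_1}\cdots\kappa_{i_k}\quad(1\le k\le n),\qquad H_0=1 .
\]
Here $H_1$ is the mean curvature, $H_2$ is by the Gauss equation an affine function of the scalar curvature, and $H_n$ is the Gauss curvature. An equation in $H_k$ is elliptic when $\kappa$ lies in the G\aa rding cone
\[
K_k=\{\kappa\in\mathbb R^n:\ H_j(\kappa)>0\ \text{ for }1\le j\le k\},
\]
and $\Sigma$ is called \emph{strictly $k$-convex} if $\kappa[\Sigma]\in K_k$ everywhere. The cones decrease from the half-space $K_1$ to the positive cone $K_n$. The quotients $(H_k/H_l)^{1/(k-l)}$ are normalized to take the value $t$ at $t\mathbf 1$, where $\mathbf 1=(1,\dots,1)$.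

Throughout, $\Omega\subset\mathbb R^n$ is a nonempty bounded open set, possibly disconnected, whose boundary $\Gamma$ is a disjoint union of finitely many closed embedded smooth hypersurfaces of $\mathbb R^n$, with $\Omega$ locally on one side of $\Gamma$. We call $\Gamma$ \emph{mean-convex} if $H_\Gamma\ge0$, where $H_\Gamma$ is the normalized Euclidean mean curvature with respect to the normal pointing into $\Omega$ (positive for a round ball). Smooth means $C^\infty$. The following conjecture is stated in \cite{Wang}.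

\begin{quote}
\emph{Let $0\le l<k\le n$ and $0<\sigma<1$, and let $\Gamma=\partial\Omega$ be mean-convex. Then there is a smooth complete strictly $k$-convex hypersurface $\Sigma\subset\mathbb H^{n+1}$ with $(H_k/H_l)^{1/(k-l)}(\kappa[\Sigma])=\sigma$ and $\partial\Sigma=\Gamma$.}
\end{quote}

As quoted in \cite{Wang}, existence for all $\sigma\in(0,1)$ is known for $H_1$, for $H_n^{1/n}$, for $H_2^{1/2}$ in $K_2$, for $H_k/H_{k-1}$ in $K_k$, for $H_{n-1}^{1/(n-1)}$ in $K_{n-1}$, and for $H_{n-2}^{1/(n-2)}$ in $K_{n-2}$ when $n\ge5$. We prove the conjecture in all cases.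

\subsection*{Planes and spheres}
Hyperbolic and Euclidean principal curvatures are related by a simple formula, derived in Section~\ref{sec:geometry}. If $\mathbf n$ is a Euclidean unit normal, $\nu=\mathbf n\cdot e_{n+1}$ its vertical component and $\kappa_i^e$ the Euclidean principal curvatures with respect to $\mathbf n$, then at height $y$
\begin{equation}\label{eq:kappa}
\kappa_i=y\,\kappa_i^e+\nu .
\end{equation}

\begin{example}\label{ex:umbilic}
(a) A horizontal plane with the upward normal has $\kappa=\mathbf 1$.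

(b) Let $0<\sigma<1$ and $m=\sqrt{1-\sigma^2}/\sigma$. The tilted half-plane $y=mx_n$, $x_n>0$, with the upward normal has $\kappa^e=0$ and $\nu=(1+m^2)^{-1/2}=\sigma$, so $\kappa=\sigma\mathbf 1$.

(c) A sphere of radius $R$ centered at height $c$ has, for the outer normal, $\kappa_i=-y/R+(y-c)/R=-c/R$, and for the inner normal $\kappa_i=c/R$. In particular, for $0<\tau<1$ and $R=r/\sqrt{1-\tau^2}$ the cap
\[
\phi(x)=\sqrt{R^2-|x-x_c|^2}-\tau R,\qquad |x-x_c|<r,
\]
is positive, vanishes for $|x-x_c|=r$, and has $\kappa=\tau\mathbf 1$ and $\nu=\tau+\phi/R$ for the upward normal.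
\end{example}

When $\Omega$ is a ball, the cap with $\tau=\sigma$ solves the problem for all $k$ and $l$ at once. As $\sigma\downarrow0$ it tends to a totally geodesic hemisphere, and as $\sigma\uparrow1$ its height $r\sqrt{(1-\sigma)/(1+\sigma)}$ tends to zero, which suggests that $(0,1)$ is the right range. For general $\Gamma$, the dilations $X\mapsto\lambda X$ are hyperbolic isometries, and they turn a small neighborhood of a point of $\Gamma$ into a region where $\Gamma$ is nearly a hyperplane. One therefore expects a solution to approach the tilted half-plane (b) near $\Gamma$: slope $m$, and $\kappa\to\sigma\mathbf 1$. This picture does not depend on $k$ and $l$, and it singles out no value of $\sigma$ in $(0,1)$. It suggests that the answer should be positive for a whole class of curvature functions.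

\subsection*{Results}
\begin{definition}\label{def:class}
A \emph{curvature function} is a pair $(f,K)$, where $K\subset\mathbb R^n$ is an open symmetric convex cone with vertex $0$ containing $K_n$, and $f\in C^\infty(K)\cap C^0(\overline K)$ is symmetric, positive in $K$, zero on $\partial K$, homogeneous of degree one and concave, with $f_i=\partial f/\partial\kappa_i>0$ in $K$ and $f(\mathbf 1)=1$.
\end{definition}

\begin{theorem}[Existence]\label{thm:exist}
Let $(f,K)$ be a curvature function, $0<\sigma<1$, and let $\Omega\subset\mathbb R^n$ be a bounded open set with smooth mean-convex boundary $\Gamma$. Then there is $u\in C^\infty(\Omega)\cap C^{1,1}(\overline\Omega)$ with $u>0$ in $\Omega$ and $u=0$ on $\Gamma$ whose graph $\Sigma$ is a complete embedded hypersurface of $\mathbb H^{n+1}$ with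
\[
\kappa[\Sigma]\in K,\qquad f(\kappa[\Sigma])=\sigma,\qquad\partial\Sigma=\Gamma .
\]
Moreover, if $\nu$ is the vertical component of the Euclidean upward unit normal and $d=\operatorname{dist}(\cdot,\Gamma)$, then $\nu\ge\sigma$, the curvatures $\kappa$ are bounded, and $|\kappa-\sigma\mathbf 1|\le Cd$.
\end{theorem}

By Lemma~\ref{lem:quotient}, $\big((H_k/H_l)^{1/(k-l)},K_k\big)$ is a curvature function, so Theorem~\ref{thm:exist} proves the conjecture for all $0\le l<k\le n$ and all $\sigma\in(0,1)$.

\begin{theorem}[Uniqueness among graphs]\label{thm:unique}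
In Theorem~\ref{thm:exist}, $u$ is the only function in $C^0(\overline\Omega)\cap C^\infty(\Omega)$, positive in $\Omega$ and zero on $\Gamma$, whose graph satisfies $\kappa\in K$ and $f(\kappa)=\sigma$.
\end{theorem}

\begin{theorem}[Sharp range]\label{thm:range}
Let $(f,K)$ be a curvature function. If a nonempty properly embedded hypersurface $\Sigma\subset\mathbb H^{n+1}$ with compact closure $\Sigma\cup\Gamma$ in $\overline{\mathbb R^{n+1}_+}$, $\Gamma\subset\{y=0\}$, satisfies $\kappa\in K$ and $f(\kappa)=\sigma$ for a constant $\sigma$, then $0<\sigma<1$.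
\end{theorem}

\subsection*{The method}
The equation for a graph $y=u(x)$ is fully nonlinear and degenerates where $u=0$. We solve it with boundary value $u=\varepsilon>0$ and let $\varepsilon\to0$; what is needed is a bound on the curvatures that does not depend on $\varepsilon$. Section~\ref{sec:maxprin} proves a maximum principle for $\kappa_{\max}/((\nu-a)u)$ that holds for every curvature function and every $\sigma$. The factor $1/u$ is what makes it work, and it also makes it useless as $u\to0$. Near $\Gamma$ a different mechanism takes over (Section~\ref{sec:nearGamma}): the graph is trapped between two spheres from Example~\ref{ex:umbilic}(c), so after a dilation it is uniformly close to the tilted plane, and Savin's small-perturbation theorem upgrades this to closeness in $C^{2,\alpha}$. Since neither estimate uses boundary bounds for the second derivatives that are uniform in $\varepsilon$, we are free to solve the problem at height $\varepsilon$ crudely: in Section~\ref{sec:dirichlet} we replace $f$ by a regularization $f_\theta$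 for which boundary estimates are easy, and accept constants that depend on $\varepsilon$ and $\theta$. Section~\ref{sec:limit} lets $\varepsilon,\theta\to0$.

\section{Curvature functions}\label{sec:algebra}

For a curvature function $(f,K)$ and $\kappa\in K$ put
\[
S=\sum_if_i(\kappa),\qquad Q=\sum_if_i(\kappa)\,\kappa_i^2 .
\]

\begin{lemma}\label{lem:basic}
Let $(f,K)$ be a curvature function and $\kappa,\kappa'\in K$.
\begin{itemize}
\item[(i)] $\sum f_i\kappa_i=f(\kappa)$, $\ QS\ge f(\kappa)^2$, and $f(\kappa')\le\sum f_i(\kappa)\kappa_i'$.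
\item[(ii)] $S\ge1$.
\item[(iii)] $f\le H_1$ on $K$; in particular $H_1>0$ on $K$, and $\max_i|\kappa_i|\le(n-1)\max_i\kappa_i$.
\item[(iv)] If $\kappa_i\le\kappa_j$, then $f_i\ge f_j$.
\item[(v)] $K+\overline{K_n}\subset K$, and $f(\kappa+p)\ge f(\kappa)$ for $p\in\overline{K_n}$.
\item[(vi)] For $c,C>0$ the set $\{\kappa\in K: f(\kappa)\ge c,\ |\kappa|\le C\}$ is compact.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The first identity is Euler's, the second claim follows from it by the Cauchy--Schwarz inequality, and concavity gives $f(\kappa')\le f(\kappa)+\sum f_i(\kappa)(\kappa'_i-\kappa_i)=\sum f_i(\kappa)\kappa_i'$. (ii) Take $\kappa'=\mathbf 1$ in (i). (iii) By symmetry and Euler's identity $f_i(\mathbf 1)=1/n$; apply (i) with $\mathbf 1$ as base point. A vector with positive sum has $\min\kappa_i>-(n-1)\max\kappa_i$. (iv) Let $\kappa'$ be $\kappa$ with the entries $i,j$ exchanged. The concave function $t\mapsto f(\kappa+t(\kappa'-\kappa))$ has equal values at $0$ and $1$, so its derivative $(f_i-f_j)(\kappa_j-\kappa_i)$ at $0$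 is nonnegative; if $\kappa_i=\kappa_j$ then $f_i=f_j$ by symmetry. (v) For small $t>0$, $\kappa+p=(\kappa-t\mathbf 1)+(p+t\mathbf 1)\in K+K_n\subset K$, because $K$ is an open convex cone; and $f$ is nondecreasing along $\kappa+tp$. (vi) The same set with $\overline K$ in place of $K$ is compact, and it misses $\partial K$ because $f=0$ there.
\end{proof}

\begin{lemma}\label{lem:quotient}
For $0\le l<k\le n$, the pair $f=(H_k/H_l)^{1/(k-l)}$, $K=K_k$ is a curvature function.
\end{lemma}

\begin{proof}
We use four standard facts: $K_k$ is an open symmetric convex cone; Newton's inequality $H_{j-1}H_{j+1}\le H_j^2$ holds for all real vectors; Maclaurin's inequality $H_j^{1/j}\ge H_k^{1/k}$, $1\le j\le k$, holds on $K_k$; and if $\lambda\in K_k\subset\mathbb R^n$, then $\lambda$ with the entry $\lambda_i$ deleted lies in $K_{k-1}\subset\mathbb R^{n-1}$. Let $\mathsf e_j$ be the $j$-th elementary symmetric polynomial, $\mathsf e_{j;i}$ the same polynomial in the variables other than $\lambda_i$ (with $\mathsf e_{-1;i}=0$), so that $\mathsf e_j=\mathsf e_{j;i}+\lambda_i\mathsf e_{j-1;i}$.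 Put $q_j=\mathsf e_j/\mathsf e_{j-1}$, a positive function on $K_j$. Since $f$ is a constant multiple of $(q_{l+1}\cdots q_k)^{1/(k-l)}$, and the geometric mean is concave and increasing in each variable on the positive cone, it suffices for monotonicity and concavity to treat each $q_j$ on $K_j\supset K_k$.

\emph{Monotonicity.} We have $\partial_iq_j=\mathsf e_{j-1}^{-2}\big(\mathsf e_{j-1;i}^2-\mathsf e_{j;i}\mathsf e_{j-2;i}\big)$, and $\mathsf e_{j-1;i}>0$ on $K_j$. If $\mathsf e_{j;i}\mathsf e_{j-2;i}\le0$, which includes $j=1$ and $j=n$, the bracket is positive. Otherwise Newton's inequality in $n-1$ variables reads $\mathsf e_{j-1;i}^2\ge\frac{j}{j-1}\cdot\frac{n-j+1}{n-j}\,\mathsf e_{j;i}\mathsf e_{j-2;i}$, and the bracket is again positive.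

\emph{Concavity,} by induction on $j$ in all dimensions at once. The function $q_1$ is linear. For $j\ge2$, from $j\,\mathsf e_j=\sum_i\lambda_i\mathsf e_{j-1;i}$ and $\mathsf e_{j-1;i}=\mathsf e_{j-1}-\lambda_i\mathsf e_{j-2;i}$ we get
\[
j\,q_j=\sum_i\Big(\lambda_i-\frac{\lambda_i^2}{\lambda_i+q_{j-1;i}}\Big),\qquad q_{j-1;i}=\frac{\mathsf e_{j-1;i}}{\mathsf e_{j-2;i}},\qquad \lambda_i+q_{j-1;i}=\frac{\mathsf e_{j-1}}{\mathsf e_{j-2;i}}>0 .
\]
By induction $\lambda_i+q_{j-1;i}$ is concave on $K_j$. The function $(a,b)\mapsto a^2/b$ is convex for $b>0$ and nonincreasing in $b$, so each fraction is convex and $q_j$ is concave.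

\emph{Boundary values.} By Maclaurin $H_l\ge H_k^{l/k}$, so $0<f\le H_k^{1/k}$ on $K_k$. At a point of $\partial K_k$ some $H_j$ with $j\le k$ vanishes, and Maclaurin's inequality, extended by continuity, gives $H_k=0$. Hence $f$ extends continuously by $0$. Symmetry, homogeneity and $f(\mathbf 1)=1$ are read off from the formula.
\end{proof}

\subsection*{Functions of matrices}
For a symmetric matrix $A$ with eigenvalues $\lambda(A)\in K$ put $F(A)=f(\lambda(A))$. We recall that $F$ is smooth on this open set of matrices, and that at a diagonal matrix $A=\operatorname{diag}(\kappa)$ its derivatives $F^{ij}=\partial F/\partial A_{ij}$ and $F^{ij,kl}$ are given by $F^{ij}=f_i\delta_{ij}$ and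
\begin{equation}\label{eq:second}
-F^{ij,kl}\eta_{ij}\eta_{kl}=-\sum_{i,j}f_{ij}\,\eta_{ii}\eta_{jj}+\sum_{i\ne j}\frac{f_i-f_j}{\kappa_j-\kappa_i}\,\eta_{ij}^2
\end{equation}
for symmetric $\eta$, the quotient being understood as a limit when $\kappa_i=\kappa_j$. The first sum on the right is nonnegative by concavity, and each term of the second is nonnegative by Lemma~\ref{lem:basic}(iv). By invariance under conjugation, the matrix $F'(A)=(F^{ij}(A))$ always has the eigenvalues $f_i(\lambda(A))$. Two consequences will be used.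

\emph{Monotonicity.} If $\lambda(A)\in K$ and $A\le A'$, then the ordered eigenvalues of $A'$ dominate those of $A$, so $\lambda(A')\in K$ and $F(A)\le F(A')$ by Lemma~\ref{lem:basic}(v).

\emph{Supporting planes.} If $\lambda(A),\lambda(B)\in K$, then
\begin{equation}\label{eq:support}
F(A)\le F^{ij}(B)A_{ij},\qquad\text{with equality for }A=B .
\end{equation}
Indeed, we may take $B$ diagonal. The diagonal $a=(A_{11},\dots,A_{nn})$ is the image of $\lambda(A)$ under a doubly stochastic matrix, hence a convex combination of permutations of $\lambda(A)$; so $a\in K$ and $F(A)\le f(a)\le\sum f_i(\lambda(B))A_{ii}$ by concavity, symmetry and Lemma~\ref{lem:basic}(i).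

\subsection*{A uniformly elliptic regularization}
The ratio $f_i/S$ may tend to zero as $\kappa$ goes to infinity or to $\partial K$; this is the obstacle to second derivative estimates at the boundary of a domain. Adding a small multiple of the trace removes it. For $\theta\in[0,1]$ let
\[
\tilde\kappa=\kappa+\theta\Big(\sum_j\kappa_j\Big)\mathbf 1,\qquad K^\theta=\{\kappa:\tilde\kappa\in K\},\qquad f_\theta(\kappa)=\frac{f(\tilde\kappa)}{1+n\theta}.
\]
The map $\kappa\mapsto\tilde\kappa$ is a linear isomorphism that commutes with permutations, maps $K_n$ into $K_n$ and $\mathbf 1$ to $(1+n\theta)\mathbf 1$. Also $\partial_if_\theta=(1+n\theta)^{-1}\big(f_i(\tilde\kappa)+\theta\sum_jf_j(\tilde\kappa)\big)$. Hence $(f_\theta,K^\theta)$ is a curvature function, $S_\theta:=\sum_i\partial_if_\theta=\sum_jf_j(\tilde\kappa)$, and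
\begin{equation}\label{eq:mu}
\partial_if_\theta\ge\mu S_\theta,\qquad\mu=\frac\theta{1+n\theta}<1 .
\end{equation}
On matrices, $F_\theta(A)=(1+n\theta)^{-1}F\big(A+\theta(\operatorname{tr}A)I\big)$.

\section{Graphs in the half-space model}\label{sec:geometry}

\subsection*{The equation}
Let $D$ and $\bar D$ be the Euclidean and hyperbolic connections. Since $\bar g=e^{2\varphi}(|dx|^2+dy^2)$ with $\varphi=-\log y$, we have $\bar D_XZ=D_XZ-\frac1y\big(X(y)Z+Z(y)X-(X\cdot Z)e_{n+1}\big)$, and therefore, for a function $\rho$ on $\mathbb R^{n+1}_+$,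
\begin{equation}\label{eq:hess}
\bar D^2\rho(X,X)=D^2\rho(X,X)+\tfrac2y\,X(y)X(\rho)-\tfrac1y\,|X|^2\,\partial_y\rho .
\end{equation}
Let $\Sigma$ be a hypersurface with Euclidean unit normal $\mathbf n$. Then $N=y\mathbf n$ is the hyperbolic unit normal, and $E\mapsto yE$ maps Euclidean unit tangent vectors to hyperbolic ones. For the second fundamental forms $h(X,Z)=\bar g(\bar D_XZ,N)$ and $h^e(X,Z)=D_XZ\cdot\mathbf n$ the formula for $\bar D$ gives
\begin{equation}\label{eq:h}
h(yE,yE')=y\,h^e(E,E')+\nu\,E\cdot E',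
\end{equation}
which is \eqref{eq:kappa}.

Now let $\Sigma$ be the graph of $u>0$, always with the upward normal $\mathbf n=(-Du,1)/w$, where $w=\sqrt{1+|Du|^2}$, so that $\nu=1/w$. The Euclidean metric and second fundamental form are $\delta_{ij}+u_iu_j$ and $u_{ij}/w$, and $\gamma^{ij}=\delta_{ij}-u_iu_j/(w(1+w))$ is the positive square root of the inverse metric; its eigenvalues are $1$ and $1/w$. Hence $\kappa[u]$ is the vector of eigenvalues of
\[
A[u]=\frac1w\big(I+u\,\gamma\,D^2u\,\gamma\big).
\]
We call $u$ \emph{admissible} at a point if $u>0$ and $\kappa[u]\in K$ there, and we write $G[u]=G(D^2u,Du,u)=F(A[u])$. The operator $G$ is invariant under rigid motions of $\mathbb R^n$ and under $u\mapsto u(\rho\,\cdot)/\rho$, since these come from isometries of $\mathbb H^{n+1}$. With $G^{ij}=\partial G/\partial u_{ij}$ and $G_u=\partial G/\partial u$,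
\begin{equation}\label{eq:Gu}
(G^{ij})=\frac uw\,\gamma F'(A)\gamma>0,\qquad uG_u=G^{ij}u_{ij}=F^{ij}(A)(A-\nu I)_{ij}=G-\nu S .
\end{equation}
All comparison arguments in the paper go through the following lemma.

\begin{lemma}[Tangency]\label{lem:touch}
Let $v\le\bar v$ be positive smooth functions near $x_0$ with $v(x_0)=\bar v(x_0)$, and let $v$ be admissible at $x_0$.
\begin{itemize}
\item[(a)] $\bar v$ is admissible at $x_0$, and $G[v](x_0)\le G[\bar v](x_0)$.
\item[(b)] If $G[v]\ge G[\bar v]$ near $x_0$, then $v=\bar v$ near $x_0$.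
\end{itemize}
\end{lemma}

\begin{proof}
At $x_0$ the values and gradients agree and $D^2v\le D^2\bar v$, so $A[v]\le A[\bar v]$; this gives (a). For (b), let $W=\bar v-v\ge0$. By (a) the functions $v+tW$, $t\in[0,1]$, are admissible at $x_0$, hence, by compactness of $[0,1]$, in a fixed ball about $x_0$. Integrating $\frac d{dt}G[v+tW]$ gives $0\ge G[\bar v]-G[v]=a^{ij}W_{ij}+b^iW_i+cW$ with smooth coefficients and $(a^{ij})>0$. As $W\ge0$, the inequality persists with $c$ replaced by $\min\{c,0\}$. Since $W(x_0)=0$, the strong maximum principle gives $W\equiv0$ near $x_0$.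
\end{proof}

\subsection*{The linearized operator on $\Sigma$}
Let $\Sigma$ be an admissible graph with $f(\kappa)=s$, a positive constant. Let $g$ and $\nabla$ be the induced hyperbolic metric and connection. We compute at a point in an orthonormal frame $\tau_i=uE_i$ of principal directions; a subscript $i$ on a function on $\Sigma$ denotes $\tau_i$-differentiation, and functions of $x$ are viewed on $\Sigma$ by projection. Put
\[
L=F^{ij}\nabla_{ij},\qquad\xi_i=E_i\cdot e_{n+1}=\frac{\nabla_iu}u,\qquad\sum_i\xi_i^2=1-\nu^2,\qquad P=\frac1u,\qquad Y=\frac\nu u .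
\]
The operator $L$ is elliptic and has no zeroth order term, so it obeys the maximum principle. The functions $P$ and $Y$ are convenient because the ambient function $P=1/y$ satisfies $\bar D^2P=P\bar g$, as \eqref{eq:hess} shows, and $N(P)=-\nu/u=-Y$. For any ambient function $\rho$, $\nabla_{ij}\rho=\bar D^2\rho(\tau_i,\tau_j)+h_{ij}N(\rho)$. Moreover $\bar D_{\tau_i}N=-h_{ij}\tau_j$ gives $\tau_i(N(P))=\bar D^2P(\tau_i,N)+(\bar D_{\tau_i}N)(P)=-h_{ij}\nabla_jP$. Thus
\begin{equation}\label{eq:PY}
\nabla_{ij}P=P\,(g_{ij}-\nu h_{ij}),\qquad\nabla_iY=h_{ij}\nabla_jP .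
\end{equation}

\begin{lemma}\label{lem:L}
On an admissible graph with $f(\kappa)=s$,
\begin{align}
&LP=P(S-\nu s),\qquad LY=P(s-\nu Q),\qquad\nabla_iP=-P\xi_i,\qquad\nabla_i\nu=\xi_i(\nu-\kappa_i),\label{eq:L1}\\
&L\nu=s(1+\nu^2)-\nu(Q+S)+2\sum_if_i\xi_i^2(\nu-\kappa_i),\label{eq:Lnu}\\
&Lu=-u(S-\nu s)+2u\sum_if_i\xi_i^2,\label{eq:Lu}\\
&\big|L|x|^2\big|\le(2u^2+6u|x|)\,S\quad\text{if }s\le1.\label{eq:Lx}
\end{align}
If $V=V^j(x)\partial_j$ generates rigid motions of $\mathbb R^n$, then $v=V^ju_{x_j}$ satisfies
\begin{equation}\label{eq:Lv}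
Lv=\frac2\nu\sum_if_i\kappa_i\xi_iv_i+\Big(S-\frac s\nu\Big)v .
\end{equation}
\end{lemma}

\begin{proof}
The formula for $LP$ is the trace of \eqref{eq:PY} against $F^{ij}$. In a space form the Codazzi equation says that $h_{ijk}=\nabla_kh_{ij}$ is totally symmetric, and differentiating $F=s$ gives $F^{ij}h_{ijk}=0$. So $LY=F^{ij}h_{ikj}\nabla_kP+F^{ij}h_{ik}\nabla_{kj}P=P\sum f_i\kappa_i(1-\nu\kappa_i)$. Next, $\nabla_iP=-u^{-2}\nabla_iu=-P\xi_i$, so $\nabla_iY=-P\kappa_i\xi_i$, and $\nu=Y/P$ gives $\nabla_i\nu=-\kappa_i\xi_i+\nu\xi_i$. Expanding $LY=L(\nu P)$,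
\[
P(s-\nu Q)=P\,L\nu-2P\sum f_i\xi_i^2(\nu-\kappa_i)+\nu P(S-\nu s),
\]
which is \eqref{eq:Lnu}; and $L(1/P)=-P^{-2}LP+2P^{-3}\sum f_i(\nabla_iP)^2$ is \eqref{eq:Lu}. For $\rho=|x|^2$, \eqref{eq:hess} gives $\bar D^2\rho(\tau_i,\tau_i)=2u^2(1-\xi_i^2)+4u\xi_i\,(x\cdot E_i)$, and $|N(\rho)|\le2u|x|$. Hence $|L\rho|\le(2u^2+4u|x|)S+2su|x|$, and \eqref{eq:Lx} follows from $s\le1\le S$.

For \eqref{eq:Lv}, recall that when a hypersurface of $\mathbb H^{n+1}$ moves with velocity $\varphi N$, its shape operator changes at the rate $\nabla_i\nabla^j\varphi+\varphi(h_i^kh_k^j-\delta_i^j)$, so $f(\kappa)$ changes at the rate $(L+Q-S)\varphi$. The field $V$ is a Killing field of $\mathbb H^{n+1}$; along its flow $f(\kappa)$ stays equal to $s$, and the tangential part of $V$ only differentiates the constant $s$ along $\Sigma$. So $(L+Q-S)\varphi=0$ for $\varphi=\bar g(V,N)=u^{-1}V\cdot\mathbf n=-Yv$. Expanding,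
\[
0=Y\,Lv+2\sum f_i\nabla_iY\,v_i+v\big(LY+(Q-S)Y\big)=Y\,Lv-2P\sum f_i\kappa_i\xi_iv_i+P(s-\nu S)\,v,
\]
and division by $Y=\nu P$ gives \eqref{eq:Lv}.
\end{proof}

\subsection*{From curvature bounds to smoothness}
We use the following theorem of Evans, Krylov and Safonov; see \cite[Ch.~17]{GT}, \cite[Ch.~8]{CC} and \cite{Safonov}.

\begin{theorem}\label{thm:EK}
Let $\Phi(M,x)=\inf_B\{a_B^{ij}(x)M_{ij}+c_B(x)\}$ on a bounded domain $U$, with $\lambda I\le a_B\le\lambda^{-1}I$ and $\|a_B\|_{C^{0,1}}+\|c_B\|_{C^{0,1}}\le\lambda^{-1}$ for all $B$. There is $\alpha=\alpha(n,\lambda)\in(0,1)$ such that smooth solutions of $\Phi(D^2u,x)=0$ in $U$ satisfy $\|u\|_{C^{2,\alpha}(U')}\le C(n,\lambda,U,U')(1+\sup|u|)$ for $U'\Subset U$. If $\partial U$ is smooth and $u$ is smooth on $\overline U$ and constant on $\partial U$, the estimate holds on $\overline U$.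
\end{theorem}

We also use the standard consequence of linear Schauder theory, applied to difference quotients \cite{GT}: a $C^{2,\alpha}$ solution of a smooth elliptic equation $G(D^2u,Du,u)=s$ is smooth, with $C^j$ norms bounded in terms of the $C^{2,\alpha}$ norm and of bounds for the ellipticity and the derivatives of $G$ near the jets of $u$; this holds on compact subsets, and up to a smooth boundary on which $u$ is constant.

\begin{lemma}\label{lem:reg}
Let $(f,K)$ be a curvature function, $\sigma\in(0,1)$, $c_0>0$, and $U$ a bounded domain with smooth boundary. Let $\theta\in[0,1]$, $s\in[\sigma,1]$, and let $u\in C^\infty(U)$ satisfy $\kappa[u]\in K^\theta$, $f_\theta(\kappa[u])=s$, $c_0\le u\le c_0^{-1}$, $|Du|\le c_0^{-1}$, $|\kappa[u]|\le c_0^{-1}$. Then $\tilde\kappa$ stays in a compact set $K'\subset K$, and $\|u\|_{C^j(U')}\le C_j$ for all $j$ and $U'\Subset U$, where $K'$ and $C_j$ do not depend on $\theta$, $s$, $u$. If $u\in C^\infty(\overline U)$ is constant on $\partial U$, one may take $U'=U$.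
\end{lemma}

\begin{proof}
From $D^2u=u^{-1}\gamma^{-1}(wA-I)\gamma^{-1}$, $A=A[u]$, we get $|D^2u|\le C$. Since $f(\tilde\kappa)=(1+n\theta)s\ge\sigma$ and $|\tilde\kappa|\le C$, the vector $\tilde\kappa$ lies in $K'=\{\kappa\in K:f\ge\sigma,\ |\kappa|\le C\}$, compact by Lemma~\ref{lem:basic}(vi). On $K'$ the $f_i$ lie between positive constants. Let $\mathcal B=\{B:\lambda(B)\in K'\}$ and $\tilde A=A+\theta(\operatorname{tr}A)I\in\mathcal B$. By \eqref{eq:support},
\[
(1+n\theta)s=F(\tilde A)=\inf_{B\in\mathcal B}F^{ij}(B)\tilde A_{ij}=\inf_{B\in\mathcal B}\hat F_B^{ij}A_{ij},\qquad\hat F_B=F'(B)+\theta\operatorname{tr}F'(B)\,I .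
\]
Regard $u$, $w$, $\gamma$ in $A=\frac1w(I+u\gamma D^2u\gamma)$ as given functions of $x$; they are Lipschitz with bounds controlled by $\|u\|_{C^2}$. Then $u$ solves an equation as in Theorem~\ref{thm:EK}, with $a_B=\frac uw\gamma\hat F_B\gamma$ and $c_B=\frac1w\operatorname{tr}\hat F_B-(1+n\theta)s$, and $\lambda$ depends only on $n,f,\sigma,c_0,U$. This gives the $C^{2,\alpha}$ bound. The equation $F(\tilde A)=(1+n\theta)s$ is smooth and elliptic near the jets of $u$, uniformly in $\theta$, so Schauder theory gives the rest.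
\end{proof}

\section{A weighted maximum principle for the largest curvature}\label{sec:maxprin}

By Lemmas~\ref{lem:basic}(iii) and~\ref{lem:reg}, once $u$ and $Du$ are controlled, everything follows from an upper bound for the largest principal curvature $\kappa_1$. Applying $L$ to $\log\kappa_1$ produces the good term $s\kappa_1$ and the bad term $-(Q+S)$. By \eqref{eq:Lnu}, applying $L$ to $-\log(\nu-a)$ produces $\nu(Q+S)/(\nu-a)$, which more than compensates; this requires a lower bound $\nu\ge s>a$, which Section~\ref{sec:dirichlet} will derive from mean-convexity. What remains is a sum of gradient terms of no definite sign. To see what a power of the height does to them, we compute with a general weight $u^{-b}$.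

\begin{lemma}\label{lem:basicineq}
Let $\Sigma$ be an admissible graph with $f(\kappa)=s$ and $\nu>a>0$, and let $b\ge0$. Suppose that $\log\kappa_1-\log(\nu-a)-b\log u$ has an interior local maximum at $X_0$. Order $\kappa_1\ge\dots\ge\kappa_n$ at $X_0$ and put $p_i=(\nu-\kappa_i)/(\nu-a)$. Then at $X_0$
\begin{equation}\label{eq:basic}
0\ \ge\ s\kappa_1+\frac{a\,(Q+S)}{\nu-a}+b\Big(S-\sum_if_i\xi_i^2\Big)-\frac{s(1+\nu^2)}{\nu-a}-b\nu s+\sum_iT_i,
\end{equation}
\[
T_i=\xi_i^2\Big\{2(f_i-f_1)\frac{\kappa_1}{\kappa_1-\kappa_i}\,(p_i+b)^2-f_i\big(2(1+b)p_i+b^2\big)\Big\},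
\]
where the first term in braces is nonnegative, and is omitted if $\kappa_i=\kappa_1$.
\end{lemma}

\begin{proof}
Note that $\kappa_1>0$ by Lemma~\ref{lem:basic}(iii). Extend a principal frame at $X_0$ by parallel transport along the geodesics of $\Sigma$ from $X_0$. The function $h(\tau_1,\tau_1)$ is at most $\kappa_1$ near $X_0$, with equality at $X_0$, whatever the multiplicity of $\kappa_1$; its first two derivatives at $X_0$ along the geodesic in direction $\tau_i$ are $h_{11i}$ and $h_{11ii}$. So $\log h(\tau_1,\tau_1)-\log(\nu-a)+b\log P$ has a local maximum at $X_0$. By \eqref{eq:L1} the first derivative test reads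
\begin{equation}\label{eq:first}
\frac{h_{11i}}{\kappa_1}=\frac{\nabla_i\nu}{\nu-a}-b\,\frac{\nabla_iP}P=\xi_i(p_i+b),
\end{equation}
and the second derivative test, multiplied by $f_i$ and summed, reads
\begin{equation}\label{eq:secondtest}
0\ge\sum f_i\frac{h_{11ii}}{\kappa_1}-\sum f_i\xi_i^2(p_i+b)^2-\frac{L\nu}{\nu-a}+\sum f_i\xi_i^2p_i^2+b\Big(S-\nu s-\sum f_i\xi_i^2\Big).
\end{equation}
By the Gauss equation the plane spanned by $\tau_1,\tau_i$ has sectional curvature $\kappa_1\kappa_i-1$ in $\Sigma$, so the Codazzi equation and the Ricci identity give $h_{11ii}=h_{ii11}+(\kappa_1\kappa_i-1)(\kappa_1-\kappa_i)$. Here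
\[
\sum f_i(\kappa_1\kappa_i-1)(\kappa_1-\kappa_i)=s\kappa_1^2-\kappa_1(Q+S)+s .
\]
Differentiating $F=s$ twice in the direction $\tau_1$ gives $\sum f_ih_{ii11}=-F^{ij,kl}h_{ij1}h_{kl1}$. In \eqref{eq:second} we keep only the terms with index pairs $(i,1)$ and $(1,i)$, $\kappa_i<\kappa_1$, and use $h_{1i1}=h_{11i}$ and \eqref{eq:first}:
\[
\sum f_i\frac{h_{11ii}}{\kappa_1}\ \ge\ 2\sum_{\kappa_i<\kappa_1}(f_i-f_1)\frac{\kappa_1}{\kappa_1-\kappa_i}\,\xi_i^2(p_i+b)^2+s\kappa_1-(Q+S).
\]
By \eqref{eq:Lnu}, $-\frac{L\nu}{\nu-a}=-\frac{s(1+\nu^2)}{\nu-a}+\frac{\nu(Q+S)}{\nu-a}-2\sum f_i\xi_i^2p_i$. Insert both into \eqref{eq:secondtest}, and use $\frac\nu{\nu-a}-1=\frac a{\nu-a}$ and $-(p+b)^2+p^2-2p=-2(1+b)p-b^2$.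
\end{proof}

The dangerous indices are those with $\kappa_i$ bounded and $f_i$ much larger than $f_1$. For them, as $\kappa_1\to\infty$, $T_i$ is close to $f_i\xi_i^2\,\Theta_b(p_i)$, where
\[
\Theta_b(p)=2(p+b)^2-2(1+b)p-b^2=2p^2+2(b-1)p+b^2;\qquad\Theta_0=2p(p-1),\quad\Theta_1=2p^2+1 .
\]
Without weight the polynomial is negative for $0<p<1$, that is, for $a<\kappa_i<\nu$; with the weight $1/u$ it is positive. The reason is visible in \eqref{eq:first}: the weight shifts $h_{11i}$ away from zero exactly in this range, and the concavity term, which is quadratic in $h_{11i}$ with coefficient $2$, gains more than the term $-h_{11i}^2/\kappa_1^2$ loses.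

\begin{example}\label{ex:H2}
Let $n=3$, $f=H_2^{1/2}$, so $f_i=(\kappa_1+\kappa_2+\kappa_3-\kappa_i)/(6s)$. Let $0<a<s<\frac12$ and consider the data
\[
\kappa=\big(\kappa_1,\tfrac14,-\tfrac14+t\big),\qquad t=\frac{3s^2+1/16}{\kappa_1+1/4},\qquad\nu=\tfrac12,\qquad\xi=\big(0,\tfrac{\sqrt3}2,0\big).
\]
Then $3H_2=\kappa_1t+\frac14(t-\frac14)=3s^2$, $\kappa\in K_2$, and $\sum\xi_i^2=1-\nu^2$. As $\kappa_1\to\infty$, measure everything in the unit $\kappa_1/(6s)$: then $f_1=t/(6s)\to0$, $f_2,f_3\to1$, $S\to2$, $f_1\kappa_1^2\to3s^2+\frac1{16}$ and $Q\to3s^2+\frac3{16}$. The right side of \eqref{eq:basic} tends to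
\[
6s^2+\frac{a}{\frac12-a}\Big(3s^2+\frac{35}{16}\Big)+\frac54\,b+\frac34\,\Theta_b(p_2),\qquad p_2=\frac{1/4}{\frac12-a}.
\]
For $b=0$ and $s\to0$ this tends to $\frac34\Theta_0(\frac12)=-\frac38$, however $a\in(0,s)$ is chosen: for small $s$ the inequality \eqref{eq:basic} holds with $\kappa_1$ arbitrarily large and gives no bound. For $b=1$ every term is positive, so \eqref{eq:basic} fails for large $\kappa_1$, for each $s$.
\end{example}

In general one must also treat very negative $\kappa_i$, and indices with $f_i$ comparable to $f_1$; both are absorbed by the term in $Q$.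

\begin{proposition}\label{prop:curv}
Let $(f,K)$ be a curvature function and $\Sigma$ an admissible graph with $f(\kappa)=s\in(0,1)$ and $\nu\ge s$. If $\log\kappa_1-\log(\nu-\frac s2)-\log u$ has an interior local maximum at $X_0$, then
\[
\kappa_1(X_0)\le C_0(n,s):=\max\big\{15\Lambda,\ \sqrt{544n\Lambda}/s,\ 5/s\big\},\qquad\Lambda=34/s^2 .
\]
Consequently, on a compact part $\Sigma'\subset\Sigma$ with boundary $\partial\Sigma'$,
\begin{equation}\label{eq:curv}
\kappa_1(X)\le u(X)\,\max\Big\{\max_{\partial\Sigma'}\frac{2\kappa_1}{su},\ \frac{2C_0}{s\min_{\Sigma'}u}\Big\},\qquad X\in\Sigma'.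
\end{equation}
\end{proposition}

\begin{proof}
Take $a=s/2$, $b=1$ in Lemma~\ref{lem:basicineq}. Then $\frac s2\le\nu-a\le1$, so $\frac{a(Q+S)}{\nu-a}\ge\frac s2Q$ and $\frac{s(1+\nu^2)}{\nu-a}+\nu s\le4+1$; also $S\ge\sum f_i\xi_i^2$. Thus
\begin{equation}\label{eq:b1}
0\ge s\kappa_1-5+\frac s2Q+\sum_iT_i,\qquad T_i=\xi_i^2\Big\{2(f_i-f_1)\frac{\kappa_1}{\kappa_1-\kappa_i}(p_i+1)^2-f_i(4p_i+1)\Big\}.
\end{equation}
Suppose $\kappa_1>15\Lambda$ and $\kappa_1^2\ge544n\Lambda/s^2$. We show $\frac s2Q+\sum T_i\ge0$, using $4p_i+1\le\frac8s(1+|\kappa_i|)+1$ and $\xi_i^2\le1$. Each index falls under one of four cases.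

\emph{Case 1: $4p_i+1\le0$.} Then $T_i\ge0$.

\emph{Case 2: $\kappa_i\le-\Lambda$.} As $|\kappa_i|\ge1$, $4p_i+1\le\frac{17}s|\kappa_i|$, so $T_i\ge-\frac{17}sf_i|\kappa_i|\ge-\frac s2f_i\kappa_i^2$ by the choice of $\Lambda$.

In the remaining cases $\kappa_i>-\Lambda$ and $4p_i+1>0$. The latter means $\kappa_i<\nu+\frac{\nu-a}4<2<\kappa_1$, and $\frac{\kappa_1}{\kappa_1-\kappa_i}\ge\frac{\kappa_1}{\kappa_1+\Lambda}\ge\frac{15}{16}$.

\emph{Case 3: $f_1\le f_i/16$.} The brace is at least $f_i\{c(p_i+1)^2-4p_i-1\}$ with $c=2\cdot\frac{15}{16}\cdot\frac{15}{16}=\frac{225}{128}$. The quadratic $cp^2+(2c-4)p+c-1$ has discriminant $16-12c<0$, so $T_i\ge0$.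

\emph{Case 4: $f_1>f_i/16$.} Here $|\kappa_i|\le\Lambda$, so $4p_i+1\le\frac{17\Lambda}s$ and $T_i\ge-\frac{272\Lambda}sf_1$.

The indices of Case 2 are absorbed by their own terms $\frac s2f_i\kappa_i^2$ in $\frac s2Q$. Those of Case 4 contribute at least $-\frac{272n\Lambda}sf_1\ge-\frac s2f_1\kappa_1^2$, which the term $i=1$ absorbs. Hence \eqref{eq:b1} gives $s\kappa_1\le5$, and the first claim follows. For \eqref{eq:curv}, the continuous function $\kappa_1/((\nu-a)u)$ attains its maximum over $\Sigma'$ on $\partial\Sigma'$ or at an interior point; in both cases $\nu-a\ge s/2$ bounds the maximum by the braces in \eqref{eq:curv}, and $\nu-a\le1$ concludes.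
\end{proof}

The constant $C_0$ depends only on $n$ and $s$, not on $f$, so \eqref{eq:curv} is uniform in the regularization parameter $\theta$. The price of the weight is the ratio $u(X)/\min u$: on the whole graph with boundary height $\varepsilon$ it is of order $1/\varepsilon$.

\section{The Dirichlet problem at height $\varepsilon$}\label{sec:dirichlet}

From now on $(f,K)$, $\sigma$, $\Omega$ are as in Theorem~\ref{thm:exist}.

\begin{proposition}\label{prop:dirichlet}
Let $\varepsilon,\theta\in(0,1]$. There is $u=u_{\varepsilon,\theta}\in C^\infty(\overline\Omega)$ with $\kappa[u]\in K^\theta$, $f_\theta(\kappa[u])=\sigma$ in $\Omega$ and $u=\varepsilon$ on $\Gamma$. Moreover $\varepsilon\le u\le C(\Omega)$ and $\nu\ge\sigma$.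
\end{proposition}

The constant $u\equiv\varepsilon$ solves the problem with $1$ in place of $\sigma$, by Example~\ref{ex:umbilic}(a). We deform the constant from $1$ down to $\sigma$, and so consider
\begin{equation}\label{eq:DP}
G[u]=s\ \text{ in }\Omega,\qquad u=\varepsilon\ \text{ on }\Gamma,\qquad s\in[\sigma,1].
\end{equation}
In this section $f,F,G,S,Q,L$ and admissibility refer to $(f_\theta,K^\theta)$, and a \emph{solution} is a function in $C^\infty(\overline\Omega)$, admissible on $\overline\Omega$, that satisfies \eqref{eq:DP}.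

\subsection*{Height and gradient}

\begin{lemma}\label{lem:C1}
Let $\Omega\subset B_R(x_0)$. Every solution of \eqref{eq:DP} satisfies $\varepsilon\le u\le\sqrt{R^2+1}$ and $\nu\ge s$.
\end{lemma}

\begin{proof}
Since $S\ge1\ge\nu s$, \eqref{eq:L1} gives $LP\ge0$, so $P\le1/\varepsilon$ by the maximum principle. For the upper bound, suppose that $|X-(x_0,0)|$ has its maximum $r$ over $\overline\Sigma$ at an interior point. There $\Sigma$ touches the sphere of radius $r$ from inside, the upward normal is the outer normal $(X-(x_0,0))/r$, so $\nu=u/r$ and $\kappa_i^e\le-1/r$. Then $\kappa_i\le0$ for all $i$, contradicting $H_1>0$. So the maximum is attained on the boundary, where it is at most $\sqrt{R^2+\varepsilon^2}$.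

For the gradient bound consider $q=(s-\nu)/u=sP-Y$, which is constant on the caps of Example~\ref{ex:umbilic}(c) with $\tau=s$. By \eqref{eq:L1} and $Q\ge s^2/S$,
\[
Lq=P\big[sS-s-\nu s^2+\nu Q\big]\ge P\,(S-1)\Big(s-\frac{\nu s^2}S\Big)\ge0 .
\]
So $q$ attains its maximum at a point $z$ of the boundary $\Gamma\times\{\varepsilon\}$, and it suffices to show $\nu(z)\ge s$. If $\nu(z)=1$ we are done. Otherwise $Du(z)\ne0$; as $u\ge\varepsilon$ with equality on $\Gamma$, $Du(z)$ is a positive multiple of the inward unit normal $e_n$ of $\Gamma$. Let $e$ be the hyperbolic unit vector tangent to $\Sigma$, orthogonal to the boundary and pointing into $\Sigma$. Since $P$ is constant on the boundary, $\nabla P$ is a multiple of $e$, and $\nabla_eP<0$. By \eqref{eq:PY}, $0\ge\nabla_eq=(s-h(e,e))\nabla_eP$, so $h(e,e)\le s$. On the other hand $\operatorname{tr}h=nH_1\ge ns$ by Lemma~\ref{lem:basic}(iii). Hence the trace of $h$ over the tangent space of the boundary is at least $(n-1)s$. This trace can be computed from \eqref{eq:h}. For a Euclidean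 orthonormal frame $E_\alpha$ of $\Gamma\times\{\varepsilon\}$, the sum $\sum h^e(E_\alpha,E_\alpha)$ is the $\mathbf n$-component of the mean curvature vector $(n-1)H_\Gamma e_n$, and $e_n\cdot\mathbf n=-|Du|/w=-\sqrt{1-\nu^2}$. Therefore
\[
(n-1)s\le(n-1)\big(\nu-\varepsilon H_\Gamma\sqrt{1-\nu^2}\big)\le(n-1)\nu\quad\text{at }z. \qedhere
\]
\end{proof}

The last inequality is the only place in the paper where mean-convexity enters. Its consequence $\nu\ge s$ does four jobs: it bounds $|Du|$ by $\sqrt{1-\sigma^2}/\sigma$, it is the hypothesis of Proposition~\ref{prop:curv}, it gives $G_u\le0$ by \eqref{eq:Gu}, and it drives the uniqueness proof.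

\subsection*{Second derivatives on the boundary}

\begin{lemma}\label{lem:C2bdry}
Let $s_0\in[\sigma,1)$. Every solution of \eqref{eq:DP} with $s\in[\sigma,s_0]$ satisfies $|D^2u|\le C$ on $\Gamma$, where $C$ depends only on $\varepsilon,\theta,\Omega,\sigma,s_0$.
\end{lemma}

\begin{proof}
Constants $C,c>0$ have the dependence stated. Place a boundary point at $0$ with inward normal $e_n$. In a ball $B_{r_1}$, with $r_1$ independent of the point, $\Gamma$ is a graph $x_n=\psi(x')=\frac12\ell_{\alpha\beta}x_\alpha x_\beta+O(|x'|^3)$; Greek indices run from $1$ to $n-1$, and in expressions such as $u_\alpha$, $u_n$, $u_{\alpha n}$ subscripts are partial derivatives. Differentiating $u(x',\psi(x'))=\varepsilon$ gives $u_\alpha+\psi_\alpha u_n=0$ on $\Gamma$, so $u_\alpha(0)=0$ and $u_{\alpha\beta}(0)=-\ell_{\alpha\beta}u_n(0)$ is bounded.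

\emph{Mixed derivatives: the test function.} Fix $\alpha$. We differentiate $u$ along a rigid motion that is tangent to $\Gamma$ to second order,
\[
V=\partial_\alpha+\sum_\beta\ell_{\alpha\beta}(x_\beta\partial_n-x_n\partial_\beta),\qquad v^0=\pm Vu,\qquad v^\beta=u_\beta .
\]
All these functions satisfy \eqref{eq:Lv} and are bounded in $\Omega\cap B_{r_1}$. On $\Gamma\cap B_{r_1}$, $Vu=(\ell_{\alpha\beta}x_\beta-\psi_\alpha)u_n-\ell_{\alpha\beta}x_nu_\beta=O(|x|^2)$ and $v^\beta=-\psi_\beta u_n=O(|x|)$. The difficulty is the drift term in \eqref{eq:Lv}, whose coefficients $f_i\kappa_i\xi_i$ contain the curvatures we want to bound. A positive multiple of $Q$ would absorb it, and squares of tangential derivatives supply one. Let $Z=v^0+\sum_\beta(v^\beta)^2$; then $|Z|\le C|x|^2$ on $\Gamma\cap B_{r_1}$. Since $0\le S-s/\nu\le S$,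
\begin{equation}\label{eq:LZ}
LZ\ge\frac2\nu\sum_if_i\kappa_i\xi_iZ_i+2\sum_\beta\sum_if_i(v_i^\beta)^2-CS .
\end{equation}
To compute $v^\beta_i$, write $v^\beta=-(e_\beta\cdot\mathbf n)/\nu$ and use $D_{\tau_i}\mathbf n=-u\kappa_i^eE_i=-(\kappa_i-\nu)E_i$ and \eqref{eq:L1}:
\[
v^\beta_i=\frac{\kappa_i-\nu}\nu\,e_\beta\cdot E_i-\frac{u_\beta}{\nu}\,\xi_i(\nu-\kappa_i)=\frac{\kappa_i-\nu}\nu\ T_\beta\cdot E_i,\qquad T_\beta=e_\beta+u_\beta e_{n+1}.
\]
The $T_\beta$ span an $(n-1)$-dimensional subspace $\Pi$ of the tangent space, and their Gram matrix $\delta_{\beta\beta'}+u_\beta u_{\beta'}$ is at least $I$. The form $E\mapsto\sum_\beta(T_\beta\cdot E)^2$ on $\Pi$ has the same eigenvalues as the Gram matrix, so $\sum_\beta(T_\beta\cdot E_i)^2\ge|\operatorname{proj}_\Pi E_i|^2$. As $\sum_i(1-|\operatorname{proj}_\Pi E_i|^2)=n-(n-1)=1$, there is an index $r$ such that $|\operatorname{proj}_\Pi E_i|^2\ge\frac12$ for all $i\ne r$. With $(\kappa-\nu)^2\ge\frac12\kappa^2-\nu^2$,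
\[
2\sum_{\beta,i}f_i(v_i^\beta)^2\ge\sum_{i\ne r}f_i(\kappa_i-\nu)^2\ge\tfrac12Q'-S,\qquad Q'=\sum_{i\ne r}f_i\kappa_i^2 .
\]
One direction is missing, and this is where the regularization is used. From $f_r\kappa_r=s-\sum_{i\ne r}f_i\kappa_i$, \eqref{eq:mu}, the Cauchy--Schwarz inequality and $s\le1\le S$,
\[
f_r\kappa_r^2=\frac{(f_r\kappa_r)^2}{f_r}\le\frac{2(s^2+SQ')}{\mu S}\le\frac2\mu(1+Q').
\]
Hence $Q\le\frac3\mu Q'+\frac2\mu$, that is $Q'\ge\frac\mu3Q-\frac23$, and \eqref{eq:LZ} becomes $LZ\ge\frac2\nu\sum f_i\kappa_i\xi_iZ_i+\frac\mu6Q-CS$. With $\lambda_0=6/(\mu\sigma^2)$ we have $\frac2\nu|\kappa_i\xi_iZ_i|\le\frac\mu6\kappa_i^2+\lambda_0Z_i^2$, so $LZ\ge-\lambda_0\sum f_iZ_i^2-CS$ and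
\[
L\big(e^{\lambda_0Z}\big)=\lambda_0e^{\lambda_0Z}\Big(LZ+\lambda_0\sum f_iZ_i^2\Big)\ge-CS .
\]

\emph{Mixed derivatives: the barrier.} The height itself provides one. Let $\eta=e^{-2}-e^{-2u/\varepsilon}$, which is nonnegative and vanishes on $\Gamma$. By \eqref{eq:Lu}, $\nabla_iu=u\xi_i$, $u\ge\varepsilon$ and $S-\nu s\ge(1-s_0)S$,
\[
L\eta=\frac2\varepsilon e^{-2u/\varepsilon}\Big[-u(S-\nu s)+2u\Big(1-\frac u\varepsilon\Big)\sum f_i\xi_i^2\Big]\le-cS .
\]
Choose $C_1$ with $e^{\lambda_0Z}-1\le C_1|x|^2$ on $\partial(\Omega\cap B_{r_1})$; this is possible because $|Z|\le C|x|^2$ on $\Gamma$, while $|x|=r_1$ and $Z$ is bounded on the rest. By \eqref{eq:Lx}, $|L|x|^2|\le CS$, so for $C_2$ large $L\big(e^{\lambda_0Z}-1-C_1|x|^2-C_2\eta\big)\ge0$ in $\Omega\cap B_{r_1}$. The maximum principle gives $e^{\lambda_0Z}-1\le C_1|x|^2+C_2\eta$, with equality at $0$. Take $\partial_n$ at $0$: since $v^\beta(0)=0$ we have $\partial_nZ(0)=\pm\big(u_{\alpha n}-\ell_{\alpha\beta}u_\beta\big)(0)=\pm u_{\alpha n}(0)$, so $\pm\lambda_0u_{\alpha n}(0)\le C_2\,\partial_n\eta(0)\le C$.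

\emph{The double normal derivative.} By \eqref{eq:Gu}, $G^{ij}u_{ij}=s-\nu S$, $|G^{ij}|\le CS$, and by \eqref{eq:mu}, $G^{nn}\ge\frac uw\mu S|\gamma e_n|^2\ge\varepsilon\mu\sigma^3S$. Solving for $u_{nn}(0)$ and dividing by $S$ bounds it on both sides.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dirichlet}]
Let $s_0<1$ and let $u$ be a solution with $s\in[\sigma,s_0]$. By Lemmas~\ref{lem:C1} and~\ref{lem:C2bdry}, $\kappa_1\le C$ on the boundary, so \eqref{eq:curv} on $\overline\Sigma$ gives $\kappa_1\le C$ everywhere (note $C_0(n,s)\le C_0(n,\sigma)$), and $|\kappa|\le C$. Lemma~\ref{lem:reg}, on each of the finitely many components of $\Omega$, bounds $u$ in every $C^j(\overline\Omega)$ and keeps $\tilde\kappa$ in a compact subset of $K$, uniformly for $s\in[\sigma,s_0]$.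

Let $s_t=1-t(1-\sigma)$, and let $\mathcal T$ be the set of $t\in[0,1]$ for which \eqref{eq:DP} with $s=s_t$ has a solution; $0\in\mathcal T$. To see that $\mathcal T$ is open, let $u$ be a solution for $t\in\mathcal T$. The map $(v,t')\mapsto G[u+v]-s_{t'}$ is $C^1$ from a neighborhood of $(0,t)$ in $C_0^{2,1/2}(\overline\Omega)\times\mathbb R$ to $C^{1/2}(\overline\Omega)$, the subscript denoting zero boundary values. Its derivative in $v$ is a linear elliptic operator with smooth coefficients and zeroth order coefficient $G_u=(s_t-\nu S)/u\le0$, hence an isomorphism \cite[Thm.~6.14]{GT}. The implicit function theorem yields admissible $C^{2,1/2}$ solutions for nearby $t'$, and these are smooth by Schauder theory. In particular $\mathcal T\supset[0,t_0)$ for some $t_0>0$; this steps over the value $s=1$, at which the barrier $\eta$ degenerates. On $[t_0/2,1]$ we have $s_t\le s_0:=s_{t_0/2}<1$, so the bounds above and the Arzel\`a--Ascoli theorem show that $\mathcal T\cap[t_0/2,1]$ is closed. Being also open in $[t_0/2,1]$ and nonempty,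 it contains $1$. The bounds on $u$ and $\nu$ are Lemma~\ref{lem:C1}.
\end{proof}

\section{Uniform behavior near $\Gamma$}\label{sec:nearGamma}

We now make precise the expectation that solutions look like the tilted plane near $\Gamma$. Let $r_0>0$ be such that every $z\in\Gamma$ lies on the boundary of an open ball of radius $r_0$ contained in $\Omega$ and of one disjoint from $\overline\Omega$, and such that $d$ is smooth on $\overline\Omega\cap\{d\le r_0/2\}$. Recall $m=\sqrt{1-\sigma^2}/\sigma$. Mean-convexity is not used in this section.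

\begin{proposition}\label{prop:near}
There are $\rho_0\in(0,\min\{1,r_0/2\})$ and $C$, depending only on $\Omega,\sigma,f$, with the following property. Let $\theta\in[0,1]$, $\varepsilon\in[0,\rho_0^2]$, and let $u\in C^0(\overline\Omega)\cap C^\infty(\Omega)$ be positive in $\Omega$, with $u=\varepsilon$ on $\Gamma$, $\kappa[u]\in K^\theta$ and $f_\theta(\kappa[u])=\sigma$. Then $u\ge d\sqrt{(1-\sigma)/(1+\sigma)}$ in $\Omega$, and at points of $\Omega$ with $\sqrt\varepsilon\le d\le\rho_0$
\[
|u-md|\le Cd^2,\qquad|Du-m\,Dd|\le Cd,\qquad|D^2u|\le C,\qquad|\kappa-\sigma\mathbf 1|\le Cd .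
\]
\end{proposition}

The threshold $\sqrt\varepsilon$ is the distance at which the boundary height $\varepsilon$ becomes comparable to the error $d^2$ caused by the curvature of $\Gamma$. The proof has two steps: barriers (Figure~\ref{fig:barriers}) give the first estimate, and the following theorem of Savin \cite{Savin} gives the others. Its point is that ellipticity is required only near the zero function, while no a priori bound on the derivatives of the solution is assumed.

\begin{theorem}\label{thm:savin}
Let $\Psi(M,p,z,x)$, $x\in B_1$, be continuous and nondecreasing in the symmetric matrix $M$, with $\Psi(0,0,0,x)=0$, and suppose that in a $\delta$-neighborhood of $\{(0,0,0,x)\}$ it is uniformly elliptic and $C^2$ with bounded $C^2$ norm. Then there are $\alpha\in(0,1)$ and $c_1>0$, depending only on $n$, $\delta$, the ellipticity constants and the $C^2$ bound, such that every viscosity solution of $\Psi(D^2\omega,D\omega,\omega,x)=0$ in $B_1$ with $\|\omega\|_{L^\infty}\le c_1$ satisfies $\|\omega\|_{C^{2,\alpha}(B_{1/2})}\le\delta$.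
\end{theorem}

Recall that a continuous $\omega$ is a viscosity solution if $\Psi\le0$, respectively $\Psi\ge0$, on the $2$-jet of every $C^2$ function touching $\omega$ from below, respectively above, at the touching point. A classical solution is a viscosity solution when $\Psi$ is nondecreasing in $M$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[->] (-4,0) -- (4.2,0) node[below] {$x_n$};
\draw[very thick] (0,0) -- (4,0);
\node[below] at (2,0) {$\Omega$};
\draw (0,0) arc (-36.87:216.87:2);
\draw (3.2,0) arc (36.87:143.13:2);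
\draw[dashed] (0,0) -- (1.95,2.6) node[right] {$y=mx_n$};
\draw[very thick] (0,0) .. controls (0.6,0.8) and (1.5,1.5) .. (3.6,1.6) node[right] {$\Sigma$};
\fill (0,0) circle (1.2pt) node[below] {$z$};
\node at (-1.6,1.4) {ball};
\node at (1.7,0.4) {cap};
\end{tikzpicture}
\caption{A vertical section through a point $z\in\Gamma$, for boundary height $\varepsilon=0$. The graph $\Sigma$ lies above a spherical cap over a ball inside $\Omega$ and outside a Euclidean ball whose base is a ball outside $\Omega$. Both spheres have all hyperbolic principal curvatures equal to $\sigma$ and are tangent at $z$ to the plane $y=mx_n$, so $\Sigma$ is pinched against that plane to second order.}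
\label{fig:barriers}
\end{figure}

\begin{lemma}[Barriers]\label{lem:barriers}
Let $u$ be as in Proposition~\ref{prop:near}, with any $\varepsilon\in[0,\sigma r_0)$.
\begin{itemize}
\item[(a)] If $B_r(x_c)\subset\Omega$ and $R=r/\sqrt{1-\sigma^2}$, then $u(x)\ge\sqrt{R^2-|x-x_c|^2}-\sigma R$ in $B_r(x_c)$.
\item[(b)] If $B_{r_0}(x_c)\cap\overline\Omega=\emptyset$ and $R_\varepsilon$ is the positive root of $R^2-(\sigma R-\varepsilon)^2=r_0^2$, then $u(x)\le\sigma R_\varepsilon-\sqrt{R_\varepsilon^2-|x-x_c|^2}$ for $x\in\Omega$ with $|x-x_c|<R_\varepsilon$.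
\end{itemize}
\end{lemma}

\begin{proof}
In both parts a sphere of slightly wrong curvature $\tau$ is dilated from a small size until it first touches $\Sigma$, which Lemma~\ref{lem:touch}(a) forbids.

(a) Let $r'<r$, $\tau\in(\sigma,1)$, and let $\phi_\lambda$, $0<\lambda\le1$, be the cap of Example~\ref{ex:umbilic}(c) over $B_{\lambda r'}(x_c)$ with $\kappa=\tau\mathbf 1$. Since $u$ has a positive minimum on $\overline{B_{r'}(x_c)}$, we have $\phi_\lambda<u$ on $\overline{B_{\lambda r'}(x_c)}$ for small $\lambda$. At the first $\lambda$ where this fails, $\phi_\lambda\le u$ with equality at some point, which is interior because $\phi_\lambda=0<u$ on the boundary sphere. Then $\tau=G[\phi_\lambda]\le G[u]=\sigma$ there, a contradiction. So $u>\phi_1$; let $\tau\downarrow\sigma$ and $r'\uparrow r$.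

(b) Let $\tau\in(0,\sigma)$ and $R>0$ satisfy $R^2-(\tau R-\varepsilon)^2<r_0^2$ and $\varepsilon\le\tau R$. For $0<\lambda\le1$ let $D_\lambda$ be the open Euclidean ball with center $(x_c,\lambda\tau R)$ and radius $\lambda R$; its sphere has $\kappa=\tau\mathbf 1$ for the inner normal. Let $E=\{(x,y):x\in\overline\Omega,\ 0\le y\le u(x)\}$, a compact set. At a height $y\in[0,\varepsilon]$ the points of $\overline{D_\lambda}$ satisfy
\[
|x-x_c|^2\le\lambda^2R^2(1-\tau^2)+2\lambda\tau Ry-y^2 .
\]
The right side increases with $\lambda$, and for $\lambda=1$ it increases with $y\le\varepsilon\le\tau R$; so it is at most $R^2-(\tau R-\varepsilon)^2<r_0^2$. Thus $\overline{D_\lambda}$ has no point in $E$ of height at most $\varepsilon$. For $\lambda R<r_0$, $\overline{D_\lambda}\cap E=\emptyset$. Suppose $\overline{D_\lambda}$ meets $E$ for some $\lambda\le1$; by compactness there is a smallest such value $\lambda_*$, and a point $X_0=(x_0,y_0)\in\overline{D_{\lambda_*}}\cap E$. Every point of the open ball $D_{\lambda_*}$ lies in $D_\lambda$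 for some $\lambda<\lambda_*$, so $D_{\lambda_*}\cap E=\emptyset$. Since $u(x_0)\ge y_0>\varepsilon$, we have $x_0\in\Omega$; and $X_0$ is not an interior point of $E$, so $y_0=u(x_0)$. Near $X_0$ the ball lies above $\Sigma$ and touches it. Hence its inner normal at $X_0$ is the upward normal of $\Sigma$, and near $X_0$ the sphere is a graph $\bar v\ge u$ with $\bar v(x_0)=u(x_0)$. Then $\sigma=G[u]\le G[\bar v]=\tau$ at $x_0$, a contradiction.

So $\overline{D_1}\cap E=\emptyset$. For $x\in\Omega$ with $|x-x_c|<R$, the interval $[0,u(x)]$ is then disjoint from the interval with endpoints $\tau R\pm\sqrt{R^2-|x-x_c|^2}$, whose upper endpoint is positive; this forces $u(x)<\tau R-\sqrt{R^2-|x-x_c|^2}$. Finally, $R^2-(\sigma R-\varepsilon)^2=(1-\sigma^2)R^2+2\varepsilon\sigma R-\varepsilon^2$ is increasing in $R>0$, and $R_\varepsilon\ge r_0$ gives $\varepsilon<\sigma R_\varepsilon$. So for $R<R_\varepsilon$ close to $R_\varepsilon$, and then $\tau<\sigma$ close to $\sigma$, both conditions on $(\tau,R)$ hold. Let $\tau\uparrow\sigma$,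 then $R\uparrow R_\varepsilon$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:near}]
Lemma~\ref{lem:barriers}(a) for the ball $B_{d(x)}(x)$, evaluated at its center, gives $u(x)\ge(1-\sigma)d/\sqrt{1-\sigma^2}$, the first claim.

\emph{Flatness.} Let $x^*\in\Omega$ with $\rho=d(x^*)\in[\sqrt\varepsilon,\rho_0]$. Place the nearest point of $\Gamma$ at $0$ with inward normal $e_n$, so that $x^*=\rho e_n$ and $Dd(x^*)=e_n$. Let $x\in B_{\rho/2}(x^*)$, so $|x|\le\frac32\rho$. Put $R_0=r_0/\sqrt{1-\sigma^2}$; then $R_0^2-r_0^2=(\sigma R_0)^2$ and $r_0/(\sigma R_0)=m$. The interior ball has center $r_0e_n$ and contains $x$; by Lemma~\ref{lem:barriers}(a) and $\sqrt{\beta^2+t}=\beta+\frac t{2\beta}+O(t^2)$,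
\[
u(x)\ge\sqrt{(\sigma R_0)^2+2r_0x_n-|x|^2}-\sigma R_0\ge mx_n-C\rho^2 .
\]
The exterior ball has center $-r_0e_n$. Let $\beta_\varepsilon=\sigma R_\varepsilon-\varepsilon$, so $R_\varepsilon^2-r_0^2=\beta_\varepsilon^2$ and $\beta_\varepsilon=\sigma R_0+O(\varepsilon)$. For $\rho_0$ small, Lemma~\ref{lem:barriers}(b) applies at $x$, and with $\varepsilon\le\rho^2$
\[
u(x)\le\varepsilon+\beta_\varepsilon-\sqrt{\beta_\varepsilon^2-2r_0x_n-|x|^2}\le\varepsilon+\frac{r_0}{\beta_\varepsilon}x_n+C\rho^2\le mx_n+C\rho^2 .
\]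
Rescale by an isometry: for $\hat x\in B_1$ let
\[
\hat u(\hat x)=\frac2\rho\,u\Big(x^*+\frac\rho2\hat x\Big),\qquad\omega(\hat x)=\hat u(\hat x)-m(2+\hat x_n).
\]
Then $\hat u$ solves the same equation as $u$, $|\omega|\le C\rho$ in $B_1$, and $\hat u\ge m/2$ if $\rho_0$ is small.

\emph{The operator.} Theorem~\ref{thm:savin} needs an operator that is defined and monotone for all arguments. Extend $F_\theta$ by $F_\theta^*(A)=0$ when $\lambda(A)\notin K^\theta$. Then $F_\theta^*$ is continuous because $f_\theta=0$ on $\partial K^\theta$, and nondecreasing: if $A\le A'$, either $\lambda(A)\in K^\theta$ and monotonicity of $F_\theta$ applies, or $F^*_\theta(A)=0\le F^*_\theta(A')$. Fix a smooth $\chi\ge m/4$ on $\mathbb R$ with $\chi(t)=t$ for $t\ge m/2$, and set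
\[
\Psi(M,p,z,\hat x)=F_\theta^*\Big(\frac1w\big(I+\chi\big(z+m(2+\hat x_n)\big)\,\gamma M\gamma\big)\Big)-\sigma,
\]
with $w,\gamma$ evaluated at the gradient $p+me_n$. It is continuous and nondecreasing in $M$. At $(0,0,0,\hat x)$ the matrix is $(1+m^2)^{-1/2}I=\sigma I$, so $\Psi=0$. Choose $\delta=\delta(n,\sigma)<m/2$ so that in the $\delta$-neighborhood the matrix $A$ stays within operator distance $\sigma/2$ of $\sigma I$. The map $A\mapsto(A+\theta(\operatorname{tr}A)I)/(1+n\theta)$ fixes $\sigma I$ and does not increase operator distances, so it keeps such $A$ in a fixed compact set of positive definite matrices, on which $F$ is smooth. There $F_\theta$ has bounded derivatives of all orders, and the eigenvalues $\partial_if_\theta$ of $F_\theta'$ lie between positive constants, uniformly in $\theta\in[0,1]$. So the hypotheses of Theorem~\ref{thm:savin} hold with constants depending only on $n,\sigma,f$. Since $\hat u\ge m/2$ and $\hat u$ is admissible, $\omega$ is a classical, hence viscosity, solution of $\Psi(D^2\omega,D\omega,\omega,\hat x)=0$.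

\emph{Conclusion.} Take $\rho_0$ so small that $C\rho_0\le c_1$ and $\rho_0^2<\sigma r_0$. Then $\|\omega\|_{C^{2,\alpha}(B_{1/2})}\le\delta$. To gain the factor $\rho$, linearize: in $B_{1/2}$,
\[
0=\Psi(D^2\omega,D\omega,\omega,\hat x)-\Psi(0,0,0,\hat x)=a^{ij}\omega_{ij}+b^i\omega_i+c\,\omega,
\]
where the coefficients are averages over $t\in[0,1]$ of the first derivatives of $\Psi$ at $(tD^2\omega,tD\omega,t\omega,\hat x)$. They are uniformly elliptic with bounded $C^\alpha$ norms, so the interior Schauder estimate gives $\|\omega\|_{C^2(B_{1/4})}\le C\|\omega\|_{L^\infty}\le C\rho$. At $x^*$ we have $u=\frac\rho2\hat u(0)=m\rho+O(\rho^2)$, $Du=D\hat u(0)=me_n+O(\rho)$, $D^2u=\frac2\rho D^2\omega(0)=O(1)$, and $A[u]=A[\hat u](0)=\sigma I+O(\rho)$.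
\end{proof}

\section{Proof of the existence theorem}\label{sec:limit}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Let $u_{\varepsilon,\theta}$ be given by Proposition~\ref{prop:dirichlet}, with $0<\varepsilon\le\rho_0^2$ and $0<\theta\le1$. Constants $C,c>0$ now depend only on $\Omega,\sigma,f$.

\emph{The uniform curvature bound.} By Proposition~\ref{prop:near}, $|\kappa|\le C$ where $\sqrt\varepsilon\le d\le\rho_0$, and $u_{\varepsilon,\theta}\ge cd$ in $\Omega$. Apply Proposition~\ref{prop:curv}, for $(f_\theta,K^\theta)$ and $s=\sigma$, to the part $\Sigma'$ of the graph over the compact set $\{d\ge\rho_0\}$. Its boundary lies over $\{d=\rho_0\}$, where $\kappa_1\le C$; on $\Sigma'$ we have $c\rho_0\le u_{\varepsilon,\theta}\le C$, so the weight costs only a constant. Thus $\kappa_1\le C$ on $\Sigma'$, and with Lemma~\ref{lem:basic}(iii)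
\begin{equation}\label{eq:uniform}
|\kappa[u_{\varepsilon,\theta}]|\le C\quad\text{on }\{d\ge\sqrt\varepsilon\},\qquad C\text{ independent of }\varepsilon,\theta .
\end{equation}

\emph{The limit.} On a ball $U\Subset\Omega$ and for small $\varepsilon$, the functions $u_{\varepsilon,\theta}$ are bounded above and below by positive constants, $|Du_{\varepsilon,\theta}|\le m$ because $\nu\ge\sigma$, and \eqref{eq:uniform} holds. Lemma~\ref{lem:reg} gives local $C^j$ bounds for all $j$, uniform in $\varepsilon,\theta$. Along a diagonal sequence $\varepsilon,\theta\to0$, $u_{\varepsilon,\theta}\to u$ in $C^\infty_{\mathrm{loc}}(\Omega)$. The vectors $\tilde\kappa$ stay in the compact set $K'=\{\kappa\in K:f\ge\sigma,\ |\kappa|\le C\}$, satisfy $f(\tilde\kappa)=(1+n\theta)\sigma$, and converge to $\kappa[u]$. Hence $\kappa[u]\in K'\subset K$, $f(\kappa[u])=\sigma$, $\kappa[u]$ is bounded, and $\nu\ge\sigma$.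

The estimates of Proposition~\ref{prop:near} pass to the limit: $u\ge cd$ in $\Omega$, and for $0<d\le\rho_0$ we have $|u-md|\le Cd^2$, $|D^2u|\le C$, $|\kappa-\sigma\mathbf 1|\le Cd$. On $\{d\ge\rho_0\}$ the last estimate follows from the boundedness of $\kappa$, and $D^2u=u^{-1}\gamma^{-1}(wA-I)\gamma^{-1}$ is bounded since $u\ge c\rho_0$. So $u>0$ in $\Omega$, $u$ extends continuously by $0$ to $\Gamma$, and $D^2u$ is bounded in an open set with smooth boundary, which gives $u\in C^{1,1}(\overline\Omega)$.

\emph{The hypersurface.} The closure of the graph $\Sigma$ in $\overline{\mathbb R^{n+1}_+}$ is the graph of $u$ over $\overline\Omega$, which is $\Sigma\cup\Gamma$. So $\partial\Sigma=\Gamma$, and $\Sigma$ is an embedded hypersurface that is closed in $\mathbb H^{n+1}$. It is complete: a Cauchy sequence for the induced metric is Cauchy in $\mathbb H^{n+1}$, and its limit lies in $\Sigma$. Finally, $\mathbb R^{n+1}_+\setminus\Sigma$ is the disjoint union of the bounded open set $\{x\in\Omega,\ 0<y<u\}$ and the open set $\{x\notin\Omega\}\cup\{x\in\Omega,\ y>u\}$.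 The latter is connected, since each of its points is joined by a vertical segment to the region above $\max u$. It is therefore the unbounded region, and the normal prescribed in Section~\ref{sec:intro} is the upward normal used throughout.
\end{proof}

\section{Uniqueness and the range of $\sigma$}\label{sec:unique}

Vertical translations are not isometries of $\mathbb H^{n+1}$. For a solution with $\nu\ge\sigma$, however, they change $G$ in a known direction, and this is all that a comparison argument needs.

\begin{lemma}\label{lem:translate}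
Let $u$ be admissible at $x$ with $G[u](x)=\sigma$ and $\nu(x)\ge\sigma$, and let $h$ be a constant.
\begin{itemize}
\item[(a)] If $h\ge0$ and $u+h$ is admissible at $x$, then $G[u+h](x)\le\sigma$.
\item[(b)] If $-u(x)<h\le0$, then $u+h$ is admissible at $x$ and $G[u+h](x)\ge\sigma$.
\end{itemize}
\end{lemma}

\begin{proof}
With $t=h/u(x)>-1$, the matrix $A[u+h](x)=A+t(A-\nu I)$, $A=A[u](x)$, has eigenvalues $\kappa^t=\kappa+t(\kappa-\nu\mathbf 1)$. The set $J=\{t>-1:\kappa^t\in K\}$ is an open interval containing $0$, as $K$ is open and convex. Let $\beta(t)=f(\kappa^t)$ on $J$. Since $\kappa-\nu\mathbf 1=(\kappa^t-\nu\mathbf 1)/(1+t)$, Euler's identity, $S\ge1$ and $\nu\ge\sigma$ give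
\[
\beta'=\frac{\beta-\nu S(\kappa^t)}{1+t}\le\frac{\beta-\sigma}{1+t},\qquad\text{that is,}\qquad\Big(\frac{\beta-\sigma}{1+t}\Big)'\le0 .
\]
As $\beta(0)=\sigma$, we get $\beta\le\sigma$ on $J\cap[0,\infty)$ and $\beta\ge\sigma$ on $J\cap(-1,0]$. If $J$ had a left endpoint $t_*>-1$, then $\kappa^{t_*}\in\partial K$ and $\beta\to0$ at $t_*$, contradicting $\beta\ge\sigma$. So $J\supset(-1,0]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $u_1$ be the solution of Theorem~\ref{thm:exist}, which has $\nu\ge\sigma$, and $u_2$ any function as in the statement. Nothing is assumed on the gradient of $u_2$, so we translate only $u_1$.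

Suppose $h=\max_{\overline\Omega}(u_2-u_1)>0$, and let $x_0\in\Omega$ be any point where the maximum is attained. Then $u_2\le u_1+h$ with equality at $x_0$. By Lemma~\ref{lem:touch}(a), $u_1+h$ is admissible at $x_0$, hence near $x_0$, and there $G[u_1+h]\le\sigma=G[u_2]$ by Lemma~\ref{lem:translate}(a). By Lemma~\ref{lem:touch}(b), $u_2=u_1+h$ near $x_0$. So the nonempty closed subset $\{u_2-u_1=h\}$ of $\Omega$ is open and contains a component of $\Omega$. By continuity $u_2-u_1=h$ on the boundary of this component, which lies in $\Gamma$, where $u_1=u_2=0$. This is a contradiction.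

Suppose $-h=\min_{\overline\Omega}(u_2-u_1)<0$, attained at $x_0\in\Omega$. Then $u_1-h\le u_2$ with equality at $x_0$, so $u_1-h>0$ near $x_0$. By Lemma~\ref{lem:translate}(b), $u_1-h$ is admissible near $x_0$ with $G[u_1-h]\ge\sigma=G[u_2]$, and Lemma~\ref{lem:touch}(b) gives $u_2=u_1-h$ near $x_0$. The set $\{u_2-u_1=-h\}$ is again open, closed and nonempty in $\Omega$, which contradicts the boundary values as before. Hence $u_1=u_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
We have $\sigma>0$ because $f>0$ on $K$. For the upper bound we compare $\Sigma$ with the lowest horizontal plane above it. Let $y_0>0$ be the maximal height on the compact set $\Sigma\cup\Gamma$, and $T=\Sigma\cap\{y=y_0\}=(\Sigma\cup\Gamma)\cap\{y=y_0\}$, a nonempty compact set. Let $X_0=(x_0,y_0)\in T$. The tangent plane at $X_0$ is horizontal, so near $X_0$ the hypersurface is a graph $u\le y_0$ with $u(x_0)=y_0$. The vertical ray above $X_0$ misses $\Sigma$, so it lies in the unbounded region. The points just below $X_0$ do not, since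 a closed curve in the half-space that is transverse to a properly embedded hypersurface crosses it an even number of times. Thus the prescribed normal near $X_0$ is the upward one. By Lemma~\ref{lem:touch}(a) and Example~\ref{ex:umbilic}(a), $\sigma=G[u](x_0)\le G[y_0]=1$. If $\sigma=1$, Lemma~\ref{lem:touch}(b) gives $u\equiv y_0$ near $x_0$; as $X_0\in T$ was arbitrary, $T$ is open in the hyperplane $\{y=y_0\}$. A nonempty, open and compact subset of a connected noncompact space does not exist. Hence $\sigma<1$.
\end{proof}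

\begin{thebibliography}{9}

\bibitem{CC} Caffarelli and Cabr\'e, Chapter 8.

\bibitem{GT} Gilbarg and Trudinger, Chapter 17 and Theorem 6.14.

\bibitem{Safonov} Safonov, 1988.

\bibitem{Savin} O. Savin, Small perturbation solutions for elliptic equations, Comm. PDE 32 (2007), 557--578.

\bibitem{Wang} Bin Wang, Curvature estimates for hypersurfaces of constant curvature in hyperbolic space II, arXiv:2505.00760 (2025).

\end{thebibliography}
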